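\title{Graphs all of whose matching powers are Cohen--Macaulay}

\begin{abstract}
The $k$th matching power of the edge ideal of a graph $G$ is generated by the products of the edges of the $k$-matchings of $G$. We classify the graphs all of whose matching powers are Cohen--Macaulay over a given field. Up to isolated vertices, they are the edgeless graphs, the complete graphs, the complements of paths and cycles on at least five vertices, and the whiskered forests. The list does not involve the field, which proves a conjecture posed by Ficarra and Moradi. For these graphs the Stanley--Reisner complexes of all matching powers are vertex decomposable, and at most three matching powers already decide whether a graph is on the list.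
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple graph on the vertex set $V=\{x_1,\dots,x_n\}$, let $K$ be a field, and let $S=K[x_1,\dots,x_n]$. The \emph{edge ideal} $I(G)\subset S$ is generated by the monomials $x_ix_j$ for which $\{x_i,x_j\}$ is an edge of $G$. For a monomial ideal $I\subset S$, the $k$th \emph{matching power} $I^{[k]}$ is generated by the products $u_1\cdots u_k$ of minimal monomial generators of $I$ no two of which are divisible by a common variable. For $I=I(G)$ these products are the monomials $x_{i_1}x_{j_1}\cdots x_{i_k}x_{j_k}$, where $\{x_{i_1},x_{j_1}\},\dots,\{x_{i_k},x_{j_k}\}$ is a $k$-matching of $G$, that is, a set of $k$ pairwise disjoint edges. Thus $I(G)^{[1]}=I(G)$, and $I(G)^{[k]}\neq0$ exactly for $1\le k\le\nu(G)$, where the \emph{matching number} $\nu(G)$ is the largest size of a matching of $G$. A monomial ideal $I\subset S$ is \emph{Cohen--Macaulay} (over $K$) if $S/I$ is a Cohen--Macaulay ring. The following problem is posed in \cite{FM}.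

\begin{quote}
\textbf{Conjecture.} \emph{For every finite simple graph $G$, whether $I(G)^{[k]}$ is Cohen--Macaulay for all $1\le k\le\nu(G)$ is the same for every field $K$.}
\end{quote}

The question is one about simplicial complexes. For $W\subseteq V$ write $\nu(W)$ for the matching number of the induced subgraph $G[W]$, and put
\[
\Delta_k=\Delta_k(G)=\{W\subseteq V:\ \nu(W)\le k-1\}\qquad(k\ge1).
\]
The ideal $I(G)^{[k]}$ is squarefree, and $\prod_{x\in W}x$ lies in it if and only if $G[W]$ contains a $k$-matching. Hence $S/I(G)^{[k]}$ is the Stanley--Reisner ring of $\Delta_k$. The first complex $\Delta_1=\operatorname{Ind}(G)$ is the independence complex of $G$, and $\Delta_1\subseteq\Delta_2\subseteq\cdots$.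

By Reisner's criterion (Section~\ref{sec:prelim}), Cohen--Macaulayness is a vanishing condition on homology with coefficients in $K$, and for a single power it does depend on $K$. Let $G$ be the graph on the nonempty faces of a triangulation of the real projective plane in which two faces are adjacent when neither contains the other. Then $\operatorname{Ind}(G)$ is the barycentric subdivision of the triangulation. The links of its vertices are circles and the links of its edges are pairs of points, so $I(G)$ is Cohen--Macaulay if and only if $H_1(\mathbb{RP}^2;K)=0$, that is, if and only if $\operatorname{char}K\ne2$. Why should a condition on all powers behave differently? The complex $\Delta_k$ contains every set of at most $2k-1$ vertices, and its larger faces are large sets with small matching number. For $k$ near $\nu(G)$, Cohen--Macaulayness is therefore a statement about which large vertex sets have a perfect matching. One may hope that it restricts $G$ so severely that no room for torsion is left in $\Delta_1$. The classification below shows that this is what happens.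

A \emph{whiskered forest with $m$ pairs} is a graph on vertices $a_1,\dots,a_m,b_1,\dots,b_m$ whose edges are the \emph{pairs} $a_ib_i$ $(1\le i\le m)$ and the edges of a forest $T$ on $\{a_1,\dots,a_m\}$. The pairs form its only perfect matching, since $b_i$ has no neighbor other than $a_i$.

\begin{theorem}\label{thm:main}
Let $G$ be a graph on $n$ vertices with at least one edge and no isolated vertices, and let $K$ be a field. The following are equivalent.
\begin{enumerate}
\item[(1)] $I(G)^{[k]}$ is Cohen--Macaulay over $K$ for all $1\le k\le\nu(G)$.
\item[(2)] $I(G)^{[k]}$ is Cohen--Macaulay over every field for all $1\le k\le\nu(G)$.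
\item[(3)] $\Delta_k(G)$ is pure and vertex decomposable for all $1\le k\le\nu(G)$.
\item[(4)] $G$ is \textup{(a)} a complete graph $K_n$, $n\ge2$; or \textup{(b)} the complement of a path or of a cycle on $n\ge5$ vertices; or \textup{(c)} a whiskered forest.
\end{enumerate}
\end{theorem}

The bound $n\ge5$ in (b) avoids a repetition: the complements of the path and of the cycle on four vertices are the whiskered forests $P_4$ and $K_2\sqcup K_2$. The $5$-cycle is its own complement and belongs to (b). The path $P_3$ and the $4$-cycle are not on the list. Their independence complexes are a point together with a disjoint edge, which is not pure, and two disjoint edges, which are disconnected.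

If $x$ is an isolated vertex of $G$, then $\nu(G)=\nu(G-x)$, the ideals $I(G)^{[k]}$ and $I(G-x)^{[k]}$ have the same generators, and $S/I(G)^{[k]}$ is a polynomial ring in $x$ over the corresponding ring for $G-x$; one of the two rings is Cohen--Macaulay if and only if the other is. If $G$ has no edge, then $\nu(G)=0$ and the condition on the powers is empty. This gives the conjecture.

\begin{corollary}\label{cor:conj}
Let $G$ be a finite simple graph and $K$ a field. Then $I(G)^{[k]}$ is Cohen--Macaulay over $K$ for all $1\le k\le\nu(G)$ if and only if $G$ is edgeless or becomes, after its isolated vertices are discarded, a complete graph, the complement of a path or a cycle on at least five vertices, or a whiskered forest. In particular, this property does not depend on $K$.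
\end{corollary}

Call a set $W\subseteq V$ \emph{matchable} if $G[W]$ has a perfect matching; the empty set is matchable. The implication (1)$\Rightarrow$(4) holds in the following sharper form.

\begin{theorem}\label{thm:three}
Let $G$ be a graph with at least one edge and no isolated vertices, let $K$ be a field, and let $\nu=\nu(G)$. Suppose that $I(G)^{[\nu]}$ is Cohen--Macaulay over $K$. Then every set of $2\nu$ vertices is matchable. Let $t$ be the least $k\ge1$ such that every set of $2k$ vertices is matchable. If in addition $I(G)$ and, when $t\ge2$, $I(G)^{[t-1]}$ are Cohen--Macaulay over $K$, then $G$ is one of the graphs in Theorem~\ref{thm:main}\,(4).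
\end{theorem}

Section~\ref{sec:prelim} recalls the tools, and Section~\ref{sec:net} shows the main idea on a graph with six vertices. Section~\ref{sec:vd} proves (4)$\Rightarrow$(3). Sections~\ref{sec:top}--\ref{sec:min} prove Theorem~\ref{thm:three}: the top power produces the threshold $t$; the power $t-1$ forbids certain cycles in an Alexander dual complex; this settles the cases $n=2t$ and $t=2$, and in the remaining case it leads, through the vertices of minimum degree, to a contradiction.

\section{Complexes, chains and matchings}\label{sec:prelim}

We write $W+x$ and $W-x$ for $W\cup\{x\}$ and $W\setminus\{x\}$, call a set of $s$ elements an \emph{$s$-set}, and write $u\sim v$ for adjacency in $G$. Further, $N(v)$ is the set of neighbors of $v$ and $N[v]=N(v)+v$. A \emph{leaf} is a vertex of degree one.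

\subsection*{Simplicial complexes}
A \emph{complex} on a finite ground set $V$ is a nonempty family $\Delta$ of subsets of $V$, called \emph{faces}, that is closed under taking subsets; $x\in V$ is a \emph{vertex} of $\Delta$ if $\{x\}\in\Delta$. The maximal faces are the \emph{facets}, and $\dim\Delta$ is one less than the largest cardinality of a face. The complex is \emph{pure} if all facets have the same cardinality, which we call its \emph{size}. A \emph{simplex} is a complex with one facet; this includes $\{\emptyset\}$. For a face $F$ and a vertex $x$, the \emph{link} and the \emph{deletion} are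
\[
\operatorname{lk}_\Delta(F)=\{F'\in\Delta:\ F'\cap F=\emptyset,\ F'\cup F\in\Delta\},\qquad
\operatorname{del}_\Delta(x)=\{F'\in\Delta:\ x\notin F'\},
\]
and $\operatorname{lk}_\Delta(x)=\operatorname{lk}_\Delta(\{x\})$. Links in a pure complex are pure, because the facets of $\operatorname{lk}_\Delta(F)$ are the sets $F'\setminus F$ with $F'$ a facet containing $F$. For $x\notin V$, the \emph{cone} $x*\Delta$ consists of the sets $F$ and $F+x$ with $F\in\Delta$. The \emph{Stanley--Reisner ring} $K[\Delta]$ is the quotient of the polynomial ring on $V$ by the monomials $\prod_{x\in W}x$ with $W\notin\Delta$, and $\Delta$ is \emph{Cohen--Macaulay over $K$} if $K[\Delta]$ is.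

\emph{Reisner's criterion} states that $\Delta$ is Cohen--Macaulay over $K$ if and only if $\tilde H_i(\operatorname{lk}_\Delta(F);K)=0$ for all faces $F$, including $F=\emptyset$, and all $i<\dim\operatorname{lk}_\Delta(F)$. We use two standard consequences for a Cohen--Macaulay complex $\Delta$ of dimension $d$.
\begin{enumerate}
\item[(CM1)] $\tilde H_i(\Delta;K)=0$ for $i<d$. Hence $\Delta$ is connected if $d\ge1$, and the reduced Euler characteristic $\tilde\chi(\Delta)=\sum_{F\in\Delta}(-1)^{|F|-1}$ equals $(-1)^d\dim_K\tilde H_d(\Delta;K)$.
\item[(CM2)] $\Delta$ is pure and \emph{strongly connected}: any two facets are joined by a sequence of facets in which consecutive terms meet in a face of cardinality $d$.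
\end{enumerate}

\subsection*{Vertex decomposability}
A complex $\Delta$ is \emph{vertex decomposable} if it is a simplex, or if it has a vertex $x$, called a \emph{shedding vertex}, such that $\operatorname{del}_\Delta(x)$ and $\operatorname{lk}_\Delta(x)$ are vertex decomposable of sizes $s$ and $s-1$ for some $s$. Such a complex is pure of size $s$: a facet avoiding $x$ is a facet of the deletion, and a facet containing $x$ is $x$ together with a facet of the link. Vertex decomposable complexes are shellable, and hence Cohen--Macaulay over every field (Provan--Billera).

\begin{lemma}\label{lem:vd}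
The following complexes are vertex decomposable: the cone over a vertex decomposable complex; the complex of all subsets of cardinality at most $s$ of an $n$-set, $0\le s\le n$; a connected graph with an edge, viewed as a $1$-dimensional complex.
\end{lemma}

\begin{proof}
Use induction on the number of vertices. The cone over a simplex is a simplex. If $x$ is a shedding vertex of $\Delta$, then its deletion and link in the cone are the cones over its deletion and link in $\Delta$. In the second case the complex is a simplex for $s\in\{0,n\}$; otherwise the deletion and link of any vertex are the complexes with parameters $(n-1,s)$ and $(n-1,s-1)$. A connected graph with at least three vertices has a vertex $x$ whose deletion is a connected graph with an edge, namely a leaf of a spanning tree, and the link of $x$ is a nonempty set of points, which is the second case with $s=1$.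
\end{proof}

\subsection*{Chains and Alexander duality}
Let $E$ be the exterior algebra over $K$ on generators $e_v$ $(v\in V)$. Fix an order on $V$ and let $e_F$ be the ordered product of the $e_v$ with $v\in F$, so that the monomials $e_F$ form a basis of $E$ and $e_\emptyset=1$. Let $\partial\colon E\to E$ be the linear map with $\partial(e_{v_1}\cdots e_{v_p})=\sum_i(-1)^{i-1}e_{v_1}\cdots e_{v_{i-1}}e_{v_{i+1}}\cdots e_{v_p}$. Then $\partial^2=0$ and $\partial(\alpha\beta)=\partial(\alpha)\beta+(-1)^p\alpha\,\partial(\beta)$ for $\alpha$ of degree $p$. For a complex $\Delta$ on $V$, the span of the $e_F$ with $F\in\Delta$ is the chain complex that computes $\tilde H_*(\Delta;K)$, with $e_F$ in dimension $|F|-1$. A \emph{cycle} is an element killed by $\partial$. We need the following cycles.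
\begin{itemize}
\item For $P\ne\emptyset$, the element $\partial e_P=\sum_{p\in P}\pm e_{P-p}$ is a nonzero cycle; for $|P|=1$ it equals $1$.
\item For $y\ne y'$, the element $e_y-e_{y'}$ is a nonzero cycle.
\item For distinct $y_1,\dots,y_s$ with $s\ge3$, the element $e_{y_1}e_{y_2}+\dots+e_{y_{s-1}}e_{y_s}+e_{y_s}e_{y_1}$ is a nonzero cycle, because $\partial(e_ye_{y'})=e_{y'}-e_y$ and the sum telescopes.
\item A product of nonzero cycles in disjoint sets of generators is a nonzero cycle. It is a cycle by the product rule, and no cancellation occurs, since distinct choices of monomials give distinct unions.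
\end{itemize}
Let $|V|=n$ and let $\Delta$ be a complex on $V$ with $V\notin\Delta$. Its \emph{Alexander dual} is the complex $\Delta^\vee=\{F\subseteq V:\ V\setminus F\notin\Delta\}$. \emph{Alexander duality} states that $\tilde H_i(\Delta^\vee;K)\cong\tilde H^{\,n-i-3}(\Delta;K)$ for all $i$, and over a field $\tilde H^{\,j}(\Delta;K)$ is the dual space of $\tilde H_j(\Delta;K)$.

\subsection*{Matchings}
A graph $H$ is \emph{factor-critical} if $H-p$ has a perfect matching for every vertex $p$. \emph{Gallai's lemma} states that a connected graph in which each vertex is missed by some maximum matching is factor-critical. We also use an exchange: if $uv$ is an edge and a maximum matching misses $u$, then it covers $v$ (otherwise add $uv$), and replacing its edge at $v$ by $uv$ gives a maximum matching containing $uv$. Two consequences follow. Every nonisolated vertex is covered by some maximum matching. If $u$ is a leaf of $H$ with neighbor $v$, then some maximum matching contains $uv$, so that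
\begin{equation}\label{eq:leaf}
\nu(H)=1+\nu(H-u-v).
\end{equation}

\section{Why forests: the whiskered triangle}\label{sec:net}

Let $G$ be the triangle $a_1a_2a_3$ with pendant edges $a_1b_1,a_2b_2,a_3b_3$, the smallest whiskered graph with a cycle. Here $n=6$ and $\nu(G)=3$. The extreme powers are harmless. The complex $\Delta_3$ consists of all proper subsets of $V$. The complex $\Delta_1$ has the facets $b_1b_2b_3$, $a_1b_2b_3$, $b_1a_2b_3$, $b_1b_2a_3$, and shedding $a_1,a_2,a_3$ in turn, each with an edge as its link, leaves a simplex. Both complexes are vertex decomposable.

The middle complex $\Delta_2$ contains all sets of at most three vertices and no $5$-set, since a $5$-set contains two of the edges $a_ib_i$. Its $4$-element faces are the unmatchable $4$-sets. If $g$ is the number of matchable $4$-sets, then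
\[
\tilde\chi(\Delta_2)=-1+6-15+20-(15-g)=g-5 .
\]
The complement of a matchable $4$-set cannot contain $a_i$ without $b_i$, since $b_i$ would be isolated. So the complement is $a_ib_i$ or $b_ib_j$, and all six of these occur; for $b_ib_j$ use the edges $a_ia_j$ and $a_kb_k$. Thus $g=6$, $\dim\Delta_2=3$ and $\tilde\chi(\Delta_2)=1$, whereas (CM1) requires $\tilde\chi(\Delta_2)\le0$. The second matching power is not Cohen--Macaulay over any field.

The inequality $g\le5$ that fails here is the bound on the number of edges of a forest on six vertices, and Alexander duality explains this. The dual $\Delta_2^\vee$ is the graph on $V$ whose edges are the six complements found above, and $\tilde H_1(\Delta_2^\vee;K)\cong\tilde H^2(\Delta_2;K)$. So Cohen--Macaulayness of $\Delta_2$ would force this graph to be a forest, while it contains the triangle $b_1b_2b_3$. That triangle is the image of the triangle $a_1a_2a_3$ of $G$ under the involution $a_i\leftrightarrow b_i$ given by the perfect matching. The general proof rests on these two observations: the Alexander dual of the right $\Delta_k$ has no top-dimensional cycles, and a perfect matching carries cycles of $G$ to cycles of a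 graph of complements. The example also shows that the hypothesis on $I(G)^{[t-1]}$ in Theorem~\ref{thm:three} cannot be dropped; here $t=3$.

\section{The three families are vertex decomposable}\label{sec:vd}

If every $2k$-set is matchable and $2k\le n$, then $\Delta_k$ consists of all sets of at most $2k-1$ vertices and is vertex decomposable by Lemma~\ref{lem:vd}. This settles the complete graphs and almost settles family (b).

\begin{proposition}\label{prop:ab}
If $G$ is complete, or the complement of a path or cycle on $n\ge5$ vertices, then $\Delta_k(G)$ is vertex decomposable for $1\le k\le\nu(G)$.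
\end{proposition}

\begin{proof}
In a complete graph every set of even cardinality is matchable. Let $G$ be the complement of a path or cycle $\Gamma$, with vertices numbered $1,\dots,n$ along $\Gamma$. The faces of $\Delta_1$ are the cliques of $\Gamma$. Since $\Gamma$ has no triangle, $\Delta_1$ is the connected graph $\Gamma$, and Lemma~\ref{lem:vd} applies. Let $k\ge2$ and let $i_1<\dots<i_{2k}$ be vertices. For $1\le j\le k$ we have $i_{j+k}-i_j\ge k\ge2$. Also $i_{j+k}-i_j\le n-k\le n-2$, because $k-1$ of the chosen numbers lie outside the interval $[i_j,i_{j+k}]$. Vertices adjacent in $\Gamma$ differ by $1$ or $n-1$, so $i_ji_{j+k}$ is an edge of $G$, and these edges match the $2k$-set.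
\end{proof}

In a whiskered forest with $m$ pairs and for $k\le m+1$, the largest faces of $\Delta_k$ have $m+k-1$ elements. A set of $m+k$ vertices contains $k$ pairs, and all the $b_i$ together with $k-1$ of the $a_i$ form a face, because every edge uses some $a_i$. The natural shedding vertex is some $a_i$, whose deletion is a cone over a complex of the same kind. The difficulty is the link, which in general is not a complex $\Delta_j$ of a whiskered forest. This is where the forest $T$ is used: if $a_i$ is a leaf of $T$, then after $b_i$ is removed, $a_i$ acts as a second whisker at its neighbor in $T$, and \eqref{eq:leaf} applies once more.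

\begin{proposition}\label{prop:c}
Let $G$ be a whiskered forest with $m\ge0$ pairs and let $k\ge1$. Then $\Delta_k(G)$ is vertex decomposable of size $\min(2m,\,m+k-1)$.
\end{proposition}

\begin{proof}
Use induction on $m$. If $k\ge m+1$, then $\Delta_k(G)$ is the simplex on all $2m$ vertices. If $k=m$, it consists of all proper subsets of $V$ and has size $2m-1$. So let $1\le k\le m-1$; we must obtain size $m+k-1$. Choose a pair $ab$ such that $a$ has degree at most one in $T$, and let $G'=G-a-b$, a whiskered forest with $m-1$ pairs. We show that $a$ is a shedding vertex. Note that if $u$ is an isolated vertex of a graph $H$, then $\Delta_j(H)=u*\Delta_j(H-u)$.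

\emph{The deletion of $a$.} Since $b$ is isolated in $G-a$, the deletion is $b*\Delta_k(G')$. It is vertex decomposable of size $1+\min(2m-2,m+k-2)=m+k-1$.

\emph{The link of $a$.} We must show that $\Lambda=\{W\subseteq V-a:\nu(W+a)\le k-1\}$ is vertex decomposable of size $m+k-2$. The faces of $\Lambda$ avoiding $b$ form the complex
\[
\Sigma=\{W\subseteq V(G'):\ \nu(W+a)\le k-1\}.
\]
If $k=1$, then $b$ is not a vertex of $\Lambda$, and $\Lambda=\Sigma$. If $k\ge2$, then $\Sigma=\operatorname{del}_\Lambda(b)$, and \eqref{eq:leaf} gives $\nu(W+a+b)=1+\nu(W)$ for $W\subseteq V(G')$. Hence $\operatorname{lk}_\Lambda(b)=\Delta_{k-1}(G')$, which is vertex decomposable of size $\min(2m-2,m+k-3)=m+k-3$. In both cases it suffices to show that $\Sigma$ is vertex decomposable of size $m+k-2$.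

\emph{The complex $\Sigma$.} If $a$ is isolated in $T$, then $a$ has no neighbor in $G'$, so $\Sigma=\Delta_k(G')$, of size $\min(2m-2,m+k-2)=m+k-2$. Otherwise let $a'$ be the neighbor of $a$ in $T$, let $a'b'$ be its pair, and let $G''=G'-a'-b'$, a whiskered forest with $m-2$ pairs. For $W\subseteq V(G')-a'$ the vertex $a$ is isolated in $G[W+a]$, and $b'$ is isolated in $G'-a'$. So the faces of $\Sigma$ avoiding $a'$ form $\Delta_k(G'-a')=b'*\Delta_k(G'')$, which is vertex decomposable of size $1+\min(2m-4,m+k-3)=m+k-2$; here we use $k\le m-1$. If $k=1$, then $a'$ is not a vertex of $\Sigma$, and we are done. If $k\ge2$, then $a$ is a leaf of $G[W+a+a']$ for $W\subseteq V(G')-a'$, so \eqref{eq:leaf} gives $\operatorname{lk}_\Sigma(a')=\Delta_{k-1}(G'-a')=b'*\Delta_{k-1}(G'')$. This complex is vertex decomposable of size $1+\min(2m-4,m+k-4)=m+k-3$, and $a'$ is a shedding vertex of $\Sigma$.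
\end{proof}

\section{The top power and the threshold $t$}\label{sec:top}

From here on $G$ has an edge and no isolated vertices, $n=|V|$, $\nu=\nu(G)$, and Cohen--Macaulay means Cohen--Macaulay over the fixed field $K$. We begin with $\Delta_\nu$ because its facets are close to all of $V$ and can be listed.

\begin{proposition}\label{prop:top}
If $\Delta_\nu$ is Cohen--Macaulay, then $n\in\{2\nu,2\nu+1\}$ and every $2\nu$-set is matchable.
\end{proposition}

\begin{proof}
The minimal nonfaces of $\Delta_\nu$ are the matchable $2\nu$-sets, that is, the vertex sets of the maximum matchings.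

Suppose first that some vertex $x$ is covered by every maximum matching. Then $V-x\in\Delta_\nu$, and this face is a facet because $V\notin\Delta_\nu$. By purity, the facets are the sets $V-y$ with $y$ in some set $A\subseteq V$. A set lies in none of them if and only if it contains $A$, so $A$ is the only minimal nonface, and all maximum matchings have the vertex set $A$. Since no vertex is isolated, each vertex is covered by a maximum matching. Hence $A=V$, $n=2\nu$, and the only $2\nu$-set $V$ is matchable.

Suppose now that every vertex is missed by some maximum matching. A maximum matching of $G$ restricts to a maximum matching of each component, so by Gallai's lemma the components are factor-critical. Their vertex sets $V_1,\dots,V_q$ have odd cardinalities, at least $3$ because no vertex is isolated, and $\nu(V_i)=(|V_i|-1)/2$. We have $\nu(W)=\sum_i\nu(W\cap V_i)$, and $\nu(W\cap V_i)=\nu(V_i)$ if and only if $W$ omits at most one vertex of $V_i$. So the facets of $\Delta_\nu$ are the sets $V\setminus\{p,p'\}$ with $p\ne p'$ in the same component, and every component contributes such facets. If two facets meet in a face with one element fewer, then their omitted pairs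 share a vertex and lie in the same component. Strong connectedness thus forces $q=1$. Then $G$ is factor-critical, $n=2\nu+1$, and every $2\nu$-set $V-p$ is matchable.
\end{proof}

\begin{remark}
The graphs $K_2\sqcup K_3$ and $K_3\sqcup K_3$ show both obstructions. Their complexes $\Delta_1$ are the connected graphs $K_{2,3}$ and $K_{3,3}$, which are Cohen--Macaulay, and $\nu=2$. For $K_2\sqcup K_3$ the complex $\Delta_2$ has facets with four elements (omit a vertex of $K_2$) and with three (omit two vertices of $K_3$). For $K_3\sqcup K_3$ it is pure but not strongly connected.
\end{remark}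

Assume now that $\Delta_\nu$ is Cohen--Macaulay. Let $t\le\nu$ be the least $k\ge1$ such that every $2k$-set is matchable, and put
\[
r=n-2t\ge0 .
\]
Thus $G$ minus any $r$ vertices has a perfect matching. If all $2k$-sets are matchable, so are all $(2k+2)$-sets: such a set contains an edge, and deleting it leaves a $2k$-set. Hence for $t\le k\le\nu$ the complex $\Delta_k$ consists of all sets of at most $2k-1$ vertices and carries no further information. If $t=1$, then $G$ is complete. For $t\ge2$ the last complex that can tell us something is $\Delta_{t-1}$.

\section{The dual of $\Delta_{t-1}$}\label{sec:dual}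

For the rest of the proof of Theorem~\ref{thm:three} we assume that $t\ge2$ and that $\Delta_1$ and $\Delta_{t-1}$ are Cohen--Macaulay. The hypothesis on $\Delta_{t-1}$ enters only through the next statement.

\begin{proposition}\label{prop:star}
Let $U\subseteq E$ be the span of the $e_F$ such that $V\setminus F$ is a matchable $(2t-2)$-set; these $F$ have $r+2$ elements. Then $U$ contains no nonzero cycle.
\end{proposition}

\begin{proof}
The faces of $\Delta_{t-1}$ are the sets $W$ with $\nu(W)\le t-2$. Every set of at most $2t-3$ vertices is a face. No $(2t-1)$-set $W$ is a face: as $n\ge2t$, there is a vertex $x\notin W$, the $2t$-set $W+x$ has a perfect matching, and dropping the edge at $x$ leaves $t-1$ edges in $W$. A $(2t-2)$-set is a face if and only if it is unmatchable, and an unmatchable one exists by the minimality of $t$. So $\dim\Delta_{t-1}=2t-3$. Taking complements, we see that $\Theta=\Delta_{t-1}^\vee$ consists of all sets of at most $r+1$ elements and of the $(r+2)$-sets with matchable complement. Thus $U$ is the space of $(r+1)$-dimensional chains of $\Theta$, there are no higher chains, and the cycles in $U$ form $\tilde H_{r+1}(\Theta;K)$. By Alexander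 duality this space is isomorphic to $\tilde H^{\,n-r-4}(\Delta_{t-1};K)=\tilde H^{\,2t-4}(\Delta_{t-1};K)$, which vanishes by (CM1).
\end{proof}

For $Q\subseteq V$ let $H(Q)$ be the graph on $Q$ in which $y$ and $y'$ are adjacent when $Q-y-y'$ is matchable. In Section~\ref{sec:net}, $H(V)$ was the dual complex. The next lemma is the involution seen there.

\begin{lemma}\label{lem:swap}
If $Q$ is matchable, then $G[Q]$ is isomorphic to a subgraph of $H(Q)$.
\end{lemma}

\begin{proof}
Let $M$ be a perfect matching of $G[Q]$ and let $\sigma$ be the involution of $Q$ that exchanges the ends of each edge of $M$. We show that $\sigma$ maps each edge $uv$ of $G[Q]$ to an edge of $H(Q)$. If $uv\in M$, then $\{\sigma(u),\sigma(v)\}=\{u,v\}$, and $M$ without $uv$ matches $Q-u-v$. If $uv\notin M$, then $u,v,\sigma(u),\sigma(v)$ are distinct, and replacing the edges $u\sigma(u)$ and $v\sigma(v)$ of $M$ by $uv$ gives a perfect matching of $Q-\sigma(u)-\sigma(v)$.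
\end{proof}

Once a forest with a perfect matching is found, purity of the independence complex supplies the whiskers.

\begin{lemma}\label{lem:whisker}
Let $F$ be a forest with a perfect matching $M$ such that $\operatorname{Ind}(F)$ is pure. Then $F$ is a whiskered forest whose pairs are the edges of $M$.
\end{lemma}

\begin{proof}
An independent set meets each edge of $M$ at most once, and a color class of the bipartite graph $F$ meets each edge of $M$ exactly once. So the largest independent sets have $|M|$ elements. By purity every maximal independent set has $|M|$ elements and meets every edge of $M$. Suppose that $uu'\in M$ and that neither end is a leaf, say $p\in N(u)-u'$ and $q\in N(u')-u$. Since $F$ has no cycle of length $3$ or $4$, we have $p\ne q$ and $p\not\sim q$. A maximal independent set containing $p$ and $q$ contains neither $u$ nor $u'$, a contradiction. So each edge of $M$ can be written $a_ib_i$ with $b_i$ a leaf, and the other edges of $F$ form a forest on the $a_i$.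
\end{proof}

\begin{proposition}\label{prop:easy}
If $r=0$, then $G$ is a whiskered forest. If $t=2$ and $r\ge1$, then $G$ is the complement of a path or cycle on $n\ge5$ vertices.
\end{proposition}

\begin{proof}
Let $r=0$. Then $U$ is spanned by the $e_ye_{y'}$ with $yy'$ an edge of $H(V)$, and a cycle of the graph $H(V)$ would give a nonzero cycle in $U$. So $H(V)$ is a forest by Proposition~\ref{prop:star}. The $2t$-set $V$ is matchable, so $G$ is a forest by Lemma~\ref{lem:swap}. Since $\operatorname{Ind}(G)=\Delta_1$ is pure, Lemma~\ref{lem:whisker} applies.

Let $t=2$ and $r\ge1$, so that $n\ge5$ and all $4$-sets are matchable. Let $\Gamma$ be the complement of $G$. A vertex with three neighbors in $\Gamma$ would be isolated in the subgraph of $G$ induced on these four vertices. A triangle of $\Gamma$ is an independent $3$-set of $G$, and no $4$-set containing it has two disjoint edges of $G$. So $\Gamma$ is triangle-free of maximum degree at most $2$, and $\Delta_1$ is the graph $\Gamma$. It has an edge because $t\neq1$, so it is connected by (CM1). A connected graph of maximum degree at most $2$ is a path or a cycle.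
\end{proof}

For $r\ge1$ the cycles forbidden by Proposition~\ref{prop:star} have dimension $r+1\ge2$ and are harder to see in $G$. We produce them as products. Two factors $\partial e_A$ and $\partial e_B$ absorb most of the dimension, and they are compatible with matchability when every vertex of $A$ is adjacent to every vertex of $B$. The third factor is then a cycle of dimension at most one. Call $(A,B)$ a \emph{complete pair} if $A,B\subseteq V$ are disjoint and nonempty and $a\sim b$ for all $a\in A$, $b\in B$; its \emph{remainder} is $V\setminus(A\cup B)$.

\begin{lemma}\label{lem:pair}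
Let $Q$ be the remainder of a complete pair $(A,B)$.
\begin{enumerate}
\item[(a)] If $|Q|=2t-4$, then $Q$ is not matchable.
\item[(b)] If $|Q|=2t-3$, then $Q-y$ is matchable for at most one $y\in Q$.
\item[(c)] If $|Q|=2t-2$ and $Q$ is matchable, then $G[Q]$ is a forest.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that one of the statements fails. We find a nonzero cycle $\zeta$ that is a combination of monomials $e_D$ with $D\subseteq Q$ and $Q\setminus D$ a matchable $(2t-4)$-set. In (a) take $\zeta=1$. In (b) take $\zeta=e_y-e_{y'}$, where $Q-y$ and $Q-y'$ are matchable. In (c) the graph $H(Q)$ has a cycle $y_1\cdots y_s$ by Lemma~\ref{lem:swap}; take $\zeta=e_{y_1}e_{y_2}+\dots+e_{y_s}e_{y_1}$. The product $\partial(e_A)\,\partial(e_B)\,\zeta$ is a nonzero cycle, and its monomials are $e_F$ with $F=(A-a)\cup(B-b)\cup D$. The complement $\{a,b\}\cup(Q\setminus D)$ of $F$ has $2t-2$ elements and is matchable, since $a\sim b$. So the product lies in $U$, contradicting Proposition~\ref{prop:star}.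
\end{proof}

\section{Vertices of minimum degree}\label{sec:min}

It remains to show that $t\ge3$, $r\ge1$ is impossible. Assume $t\ge3$ and $r\ge1$ throughout this section. The obvious complete pairs are $(\{v\},N(v))$, with remainder $V\setminus N[v]$ of cardinality $n-1-\deg v$. Lemma~\ref{lem:pair}(c) applies when this number is $2t-2$, that is, when $\deg v=r+1$. So we need a vertex of this degree, and we find it by counting dimensions in Proposition~\ref{prop:star}.

\begin{lemma}\label{lem:deg}
The minimum degree of $G$ is $r+1$.
\end{lemma}

\begin{proof}
If $\deg v\le r$, choose an $r$-set $R$ with $N(v)\subseteq R\subseteq V-v$. Then $v$ is isolated in the subgraph induced on the $2t$-set $V\setminus R$, which is matchable; this is absurd. So all degrees are at least $r+1$.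

Let $g=\dim U$ be the number of matchable $(2t-2)$-sets. By Proposition~\ref{prop:star}, $\partial$ is injective on $U$, so $g\le\dim\partial(E_{r+2})$, where $E_{r+2}$ is the part of $E$ of degree $r+2$. Fix a vertex $x$. For an $(r+2)$-set $F$ with $x\notin F$, applying $\partial$ to $\partial(e_xe_F)=e_F-e_x\,\partial e_F$ gives $\partial e_F=\partial(e_x\,\partial e_F)$. Hence $\partial(E_{r+2})$ is spanned by the elements $\partial(e_xe_{F'})$ with $F'$ an $(r+1)$-subset of $V-x$, and
\[
g\le\binom{n-1}{r+1}=\frac{n-1}{r+1}\binom{n-2}{r}.
\]
For each $r$-set $R$ the $2t$-set $V\setminus R$ is matchable, so $G[V\setminus R]$ has at most as many edges as $H(V\setminus R)$ by Lemma~\ref{lem:swap}. Sum over $R$. An edge of $G$ is counted once for each $R$ avoiding its ends. An edge $yy'$ of $H(V\setminus R)$ is a splitting $F=R\cup\{y,y'\}$ of an $(r+2)$-set $F$ with matchable complement, and each such $F$ has $\binom{r+2}2$ splittings. Therefore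
\[
\binom{n-2}{r}|E(G)|\ \le\ \binom{r+2}{2}g\ \le\ \frac{(r+2)(n-1)}{2}\binom{n-2}{r}.
\]
The average degree $2|E(G)|/n$ is at most $(r+2)(n-1)/n<r+2$, so some vertex has degree at most $r+1$.
\end{proof}

We say that a vertex \emph{misses} a vertex to which it is not adjacent. The following lemma holds at every vertex of degree $r+1$, and its parts (ii) and (iii) produce new vertices of degree $r+1$. The rest of the proof applies the lemma at these new vertices and compares the results.

\begin{lemma}\label{lem:local}
Let $v$ have degree $r+1$, let $N=N(v)$ and $Y=V\setminus N[v]$, so that $|Y|=2t-2$.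
\begin{enumerate}
\item[(i)] $G[Y]$ is a whiskered forest with $t-1$ pairs.
\item[(ii)] Let $c$ be a leaf of $G[Y]$ with neighbor $d\in Y$. Then $c$ misses at most one vertex of $N$. If $c$ misses $w\in N$, then $N(c)=(N-w)+d$, $\deg c=r+1$, and $V\setminus N[c]=\{v,w\}\cup(Y\setminus\{c,d\})$.
\item[(iii)] Let $ab$ and $a'b'$ be distinct pairs of $G[Y]$ with $a\sim a'$. Then $b$ is a leaf of $G[Y]$ and misses exactly one vertex of $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $w\in N$. The $2t$-set $\{v,w\}\cup Y$ is matchable, and $w$ is the only neighbor of $v$ in it, so $Y$ is matchable. It is the remainder of the complete pair $(\{v\},N)$, so $G[Y]$ is a forest by Lemma~\ref{lem:pair}(c). The complex $\operatorname{Ind}(G[Y])=\operatorname{lk}_{\Delta_1}(v)$ is pure because $\Delta_1$ is. Apply Lemma~\ref{lem:whisker}.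

(ii) The only neighbor of $c$ outside $N$ is $d$, and $\deg c\ge r+1=|N|$. So $c$ has at least $|N|-1$ neighbors in $N$, and the rest follows.

(iii) Each pair contains a leaf and $a$ has the two neighbors $b,a'$, so $b$ is a leaf. By (ii) it suffices to exclude that $b$ is adjacent to all of $N$. In that case $(\{v,b\},N)$ is a complete pair with remainder $Q=Y-b$ of cardinality $2t-3$. The set $Q-a$ is matched by the pairs other than $ab$, and $Q-b'$ is matched by $aa'$ and the pairs other than $ab$, $a'b'$. This contradicts Lemma~\ref{lem:pair}(b).
\end{proof}

\begin{lemma}\label{lem:noT}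
For every vertex $v$ of degree $r+1$, the graph $G[V\setminus N[v]]$ is a disjoint union of $t-1$ edges.
\end{lemma}

\begin{proof}
Let $N$ and $Y$ be as in Lemma~\ref{lem:local}, and suppose that $G[Y]$ has an edge $aa'$ that is not a pair. Let $ab$ and $a'b'$ be the pairs of its ends and let $Y^\circ=Y\setminus\{a,b,a',b'\}$, a union of $t-3$ pairs. By Lemma~\ref{lem:local}, $b$ and $b'$ are leaves of $G[Y]$, and there are $w,w'\in N$ with
\[
N(b)=(N-w)+a,\qquad N(b')=(N-w')+a',\qquad \deg b=\deg b'=r+1 .
\]
The situation is symmetric under exchanging primed and unprimed letters.

\medskip\noindent\emph{Case 1: $w=w'$.} Put $N_1=N-w$, which is nonempty because $r\ge1$. Then $(\{v,b,b'\},N_1)$ is a complete pair with remainder $Q=\{w,a,a'\}\cup Y^\circ$ of cardinality $2t-3$. The set $Q-w$ has the perfect matching $M$ formed by $aa'$ and the pairs in $Y^\circ$. If $w$ had a neighbor $z\in Q$, with partner $z'$ in $M$, then replacing $zz'$ by $zw$ would match $Q-z'$, against Lemma~\ref{lem:pair}(b). So $w$ misses all of $Q-w$, and it misses $b$ and $b'$. Hence $N(w)\subseteq N_1+v$, and equality holds because $\deg w\ge r+1$. Now $(\{v,w,b,b'\},N_1)$ is a complete pair whose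 remainder $Q-w$ is a matchable $(2t-4)$-set, against Lemma~\ref{lem:pair}(a).

\medskip\noindent\emph{Case 2: $w\ne w'$.} Now $b'\sim w$ and $b\sim w'$. Put $N_0=N\setminus\{w,w'\}$, so that $|N_0|=r-1$. We determine all neighborhoods and arrive at the graph in Figure~\ref{fig:c7}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,inner sep=1.5pt,minimum size=6mm,fill=white}]
\node (v) at (0,2.8) {$v$};
\node (w) at (-2.2,1.5) {$w$};
\node (x) at (2.2,1.5) {$w'$};
\node[rectangle] (n) at (0,1.5) {$N_0$};
\node (bp) at (-3,0) {$b'$};
\node (ap) at (-1,0) {$a'$};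
\node (a) at (1,0) {$a$};
\node (b) at (3,0) {$b$};
\draw[thick] (v)--(w)--(bp)--(ap)--(a)--(b)--(x)--(v);
\draw[gray,dashed] (n)--(v) (n)--(w) (n)--(x) (n)--(bp) (n)--(ap) (n)--(a) (n)--(b);
\end{tikzpicture}
\caption{The graph reached in Case 2 of the proof of Lemma~\ref{lem:noT}: an induced $7$-cycle (solid) and a possibly empty set $N_0$, each of whose vertices is adjacent to all seven vertices of the cycle (dashed). The middle row is the neighborhood of $v$.}
\label{fig:c7}
\end{figure}

\emph{Step 1: the neighbors of $a$ and $a'$, up to one vertex.} Apply Lemma~\ref{lem:local} at the vertex $b$. The set $V\setminus N[b]=\{v,w,a',b'\}\cup Y^\circ$ induces a whiskered forest. The edges $vw$, $a'b'$ and the pairs in $Y^\circ$ form a perfect matching of it, so they are its pairs. The edge $b'w$ joins two different pairs. By part (iii), the partner $a'$ of $b'$ is a leaf of this forest and misses exactly one vertex $u'$ of $N(b)=(N-w)+a$. Since $a'\sim a$, we have $u'\in N-w$, and part (ii) gives $N(a')=\{a,b'\}\cup(N\setminus\{w,u'\})$. By symmetry, $N(a)=\{a',b\}\cup(N\setminus\{w',u\})$ for some $u\in N-w'$.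

\emph{Step 2: $u=w$ and $u'=w'$.} The complete pair $(\{v,b\},N-w)$ has the remainder $Q=\{w,b',a',a\}\cup Y^\circ$ of cardinality $2t-2$, which is matched by $wb'$, $a'a$ and the pairs in $Y^\circ$. By Lemma~\ref{lem:pair}(c), $G[Q]$ is a forest. It contains the path $w\,b'\,a'\,a$, so $a$ misses $w$. The vertices of $N$ missed by $a$ are $w'$ and $u$, and $w\neq w'$, so $u=w$. By symmetry $u'=w'$. Thus
\[
N(a)=\{a',b\}\cup N_0,\qquad N(a')=\{a,b'\}\cup N_0,\qquad \deg a=\deg a'=r+1 .
\]

\emph{Step 3: $t=3$.} By Lemma~\ref{lem:local}(i) at the vertex $a$, the set $V\setminus N[a]=\{v,w,w',b'\}\cup Y^\circ$ induces a whiskered forest. In it, the only neighbor of $b'$ is $w$, and the neighbors of $v$ are $w$ and $w'$. So $b'w$ is a pair, and then $vw'$ is a pair. Since $v$ has two neighbors, $w'$ is a leaf: it misses $w$ and all of $Y^\circ$. By symmetry $w$ misses all of $Y^\circ$. If $Y^\circ\neq\emptyset$, then a pair in $Y^\circ$ contains a leaf of $G[Y]$, which misses both $w$ and $w'$, against Lemma~\ref{lem:local}(ii). So $Y^\circ=\emptyset$ and $t=3$.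

\emph{Step 4: the $7$-cycle.} Now $V=\{v,w,w',a,b,a',b'\}\cup N_0$. The vertex $w$ misses $w',a,a',b$, so $N(w)\subseteq\{v,b'\}\cup N_0$, and equality holds because $\deg w\ge r+1$. By symmetry $N(w')=\{v,b\}\cup N_0$. The neighborhoods of all seven vertices outside $N_0$ are now known: they induce the cycle $v\,w\,b'\,a'\,a\,b\,w'$, and each of them is adjacent to all of $N_0$. If $N_0\ne\emptyset$, then $(\{w,w',b,b',v\},N_0)$ is a complete pair whose remainder $\{a,a'\}$ is a matchable set of cardinality $2=2t-4$, against Lemma~\ref{lem:pair}(a). If $N_0=\emptyset$, then $G=C_7$. The complex $\operatorname{Ind}(C_7)$ has $7$ vertices and $21-7=14$ edges. An independent triple cuts the cycle into arcs of lengths $2,2,3$ and is determined by the arc of length $3$, so there are $7$ triangles, and there is no independent $4$-set. Hence $\dim\Delta_1=2$ and $\tilde\chi(\Delta_1)=-1+7-14+7=-1<0$, against (CM1).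
\end{proof}

\begin{remark}
The $7$-cycle cannot be excluded by Propositions~\ref{prop:top} and \ref{prop:star} alone; the first power is needed. Number its vertices by $\mathbb Z/7$. All $6$-sets are matchable, $t=3$, $r=1$, and the complements of the matchable $4$-sets are the triples $\{i,i+1,i+2\}$ and $\{i,i+1,i+4\}$. A cycle in $U$ has coefficient zero at $\{i,i+1,i+2\}$, the only such triple containing $\{i,i+2\}$, and then also at $\{i,i+1,i+4\}$, the only triple of the second kind containing $\{i,i+1\}$. So $U$ contains no nonzero cycle.
\end{remark}

\begin{proposition}\label{prop:none}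
The case $t\ge3$, $r\ge1$ does not occur.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:deg} there is a vertex $v$ of degree $r+1$; let $N$ and $Y$ be as in Lemma~\ref{lem:local}. By Lemma~\ref{lem:noT}, $G[Y]$ is a disjoint union of $t-1\ge2$ edges. So every vertex of $Y$ is a leaf of $G[Y]$ and misses at most one vertex of $N$.

Suppose that every vertex of $Y$ is adjacent to all of $N$. For an edge $cd$ of $G[Y]$, the complete pair $(\{v,c,d\},N)$ has the remainder $Y\setminus\{c,d\}$, a matchable $(2t-4)$-set. This contradicts Lemma~\ref{lem:pair}(a).

So some $c\in Y$ misses some $w\in N$; let $d$ be the neighbor of $c$ in $Y$. By Lemma~\ref{lem:local}(ii), $\deg c=r+1$ and $V\setminus N[c]=\{v,w\}\cup(Y\setminus\{c,d\})$. By Lemma~\ref{lem:noT} at $c$, this set induces a disjoint union of edges, one of which is $vw$. Hence $w$ misses all of $Y\setminus\{c,d\}$. Since $t\ge3$, there is a second edge $c'd'$ of $G[Y]$. As $c'$ misses $w$, the same argument with $c',d'$ in place of $c,d$ shows that $w$ misses all of $Y\setminus\{c',d'\}$, which contains $c$ and $d$. So every vertex of $Y$ misses $w$ and is therefore adjacent to all of $N-w$, which is nonempty because $r\ge1$.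 The complete pair $(\{c,d,c',d'\},N-w)$ has the remainder $\{v,w\}\cup(Y\setminus\{c,d,c',d'\})$, of cardinality $2+(2t-6)=2t-4$, and it is matched by $vw$ and the remaining edges of $G[Y]$. This again contradicts Lemma~\ref{lem:pair}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Proposition~\ref{prop:top} gives the first assertion and the existence of $t$. If $t=1$, then $G$ is complete. If $t\ge2$, then $r=0$ or $t=2$ by Proposition~\ref{prop:none}, and Proposition~\ref{prop:easy} identifies $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:ab} and \ref{prop:c} give (4)$\Rightarrow$(3). Vertex decomposable complexes are Cohen--Macaulay over every field, which is (3)$\Rightarrow$(2), and (2)$\Rightarrow$(1) is a special case. Finally, (1) contains the hypotheses of Theorem~\ref{thm:three}, since $1\le t-1\le\nu$ when $t\ge2$; this gives (1)$\Rightarrow$(4).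
\end{proof}

\begin{thebibliography}{1}
\bibitem{FM} Antonino Ficarra, Somayeh Moradi, \emph{Monomial ideals whose all matching powers are Cohen-Macaulay}, arXiv:2410.01666 (2024).
\end{thebibliography}
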